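# Generic $T$-adic Newton polygons and the arithmetic polygon of $\{d\}\cup[0,k]$

## 1. Failure at $(d,k)=(5,2)$ and classification of the pairs $(d,k)$

Throughout, $p$ is a prime, $q=p^b$, and $k<d$ are positive integers. The polynomials in play are
$$f(x)=(a_dx^d,0,0,\dots)+\sum_{i=1}^k(a_ix^i,0,0,\dots)\in W(\mathbb F_q[x]),\qquad a_da_k\ne0,$$
where $W$ is the Witt ring scheme. Attached to $f$ is a power series $C_f(s,T)$, and attached to $(p,d,k)$ is an explicit convex polygon $p_{d,[0,k]}$. Section 2 recalls both. The question, posed as a conjecture in Chunlei Liu, Wenxin Liu, "$T$-adic exponential sums of polynomials in one variable", arXiv:0911.0511 (2009), is whether the following assertion always holds.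

> $\mathbf S(d,k)$: there is a bound $N=N(d,k)$ such that for every prime $p>N$ there is a nonempty Zariski open subset $U$ of $\{a_da_k\neq0\}\subset\mathbb A^{k+1}_{\overline{\mathbb F}_p}$, depending on $p,d,k$ but not on $q$, such that for every power $q$ of $p$ and every $f$ whose coefficient vector $(a_1,\dots,a_k,a_d)$ lies in $\mathbb F_q^{k+1}\cap U$,
> $$T\text{-adic NP of }C_f(s,T)=\mathrm{ord}_p(q)\,p_{d,[0,k]}.$$

**Theorem 1.** Let $d=5$, $k=2$. For every prime $p\equiv2\pmod5$ with $p>361$, every $q$ and every $f$, the $T$-adic NP of $C_f(s,T)$ is different from $\mathrm{ord}_p(q)\,p_{5,[0,2]}$. Hence $\mathbf S(5,2)$ is false, and the conjecture is false.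

The second theorem says for which $(d,k)$ the assertion is true. Write $r_m\in\{0,\dots,d-1\}$ for the remainder of $m$ modulo $d$ and $\mathrm{res}(m)\in\{0,\dots,k-1\}$ for the remainder of $m$ modulo $k$. Put
$$C=(d+1)^2,\qquad N_0=2dC+1=2d(d+1)^2+1.$$
For a unit $c$ modulo $d$, an integer $0\le r\le d-1$ and $0\le y<k$ let
$$\nu_y(c,r)=\#\{0\le i\le r:\mathrm{res}(r_{ci})=y\}-\#\{0\le i\le r:\mathrm{res}(i)=y\},$$
and write $r=uk+v$ with $0\le v<k$. Consider the condition
$$\mathbf B(c):\qquad \sum_{y>t}\nu_y(c,r)\le\sum_{y>v}\nu_y(c,r)\quad\text{for all }0\le r\le d-1,\ 0\le t\le k-1. \tag{1}$$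
For a prime $p\nmid d$, $\mathbf B(p)$ means $\mathbf B(c)$ for the class $c$ of $p$ modulo $d$.

**Theorem 2.** Let $1\le k<d$.

* (a) If $p>N_0$ and $\mathbf B(p)$ fails, there is $n\le d$ such that for every $q$ and every $f$ the $T$-adic NP of $C_f$ is $>\mathrm{ord}_p(q)\,p_{d,[0,k]}(n)$ at $n$.
* (b) Suppose $k\mid d$ or $d<2k$. There is $N(d,k)$ such that for all $p>N(d,k)$ for which $\mathbf B(p)$ holds, the equality in $\mathbf S(d,k)$ holds for generic $f$.
* (c) $\mathbf S(d,k)$ is true if and only if $\mathbf B(c)$ holds for all units $c$ modulo $d$. Explicitly: if $d\ge2k$, it is true if and only if $k\mid d$. If $d<2k$, it is true if and only if for all units $c$ modulo $d$ and all $0\le t<r<k$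
$$\#\{1\le i\le r:\ t<\mathrm{res}(r_{ci})\le r\}\le r-t. \tag{2}$$
* (d) $\mathbf S(d,k)$ is true for $k=d-1$ and $k=d-2$. For $k=d-3$ it is true if and only if $d\notin\{5,7\}$.

Part (a) needs no hypothesis on $(d,k)$, but part (b) does. For instance, if $(d,k)=(5,2)$ and $p\equiv1\pmod5$, then $r_{pi}=i$ for $0\le i\le4$, all $\nu_y$ vanish and $\mathbf B(p)$ holds. Yet neither $k\mid d$ nor $d<2k$, so Theorem 2 says nothing about generic $f$ for these primes. Part (c) is unaffected, because $\mathbf S(5,2)$ already fails through the primes $p\equiv2\pmod 5$.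

## 2. The $C$-function and the two polygons

**The exponential sum.** Let $\mathbb Z_q=W(\mathbb F_q)$ and $\mathbb Q_q=\mathbb Z_q[\frac1p]$. The Witt vector $(a,0,0,\dots)$ is the Teichmüller lift $\hat a$ of $a$: the unique lift of $a$ to $\mathbb Z_q$ with $\hat a^q=\hat a$. So for $x\in\mathbb F_{q^l}$ we have $f(x)=\sum_i\hat a_i\hat x^i\in\mathbb Z_{q^l}$, with $i$ running over $\{1,\dots,k,d\}$. For $c\in\mathbb Z_p$ the series $(1+T)^c=\sum_m\binom cmT^m$ lies in $\mathbb Z_p[[T]]$. One sets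
$$S_f(l,T)=\sum_{x\in\mathbb F_{q^l}^\times}(1+T)^{Tr_{\mathbb Q_{q^l}/\mathbb Q_p}(f(x))},\qquad C_f(s,T)=\exp\Big(\sum_{l\ge1}-(q^l-1)^{-1}S_f(l,T)\frac{s^l}l\Big),$$
and $C_f(s,T)\in1+s\mathbb Z_p[[T]][[s]]$. It is viewed as a power series in $s$ over the $T$-adic field $\mathbb Q_p((T))$, where it is known to be entire.

*Example.* Take $q=p=3$, $d=2$, $k=1$, $a_1=a_2=1$. The Teichmüller lifts of $\pm1$ are $\pm1$, so $f(1)=2$, $f(-1)=0$, and $S_f(1,T)=(1+T)^2+1=2+2T+T^2$. The coefficient of $s$ in $C_f$ is $-\frac12S_f(1,T)=-1-T-\frac12T^2$, of $T$-adic order $0$.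

**Newton polygons.** Normalize $\mathrm{ord}_T(T)=1$. The $T$-adic Newton polygon (NP) of $\sum c_ns^n$ is the lower convex hull of the points $(n,\mathrm{ord}_Tc_n)$, viewed as a function on $\mathbb R_{\ge0}$. At a vertex with abscissa $n$ its value is exactly $\mathrm{ord}_Tc_n$. At other integers $\mathrm{ord}_Tc_n$ may be larger. For example, $1+s+Ts^2$ has polygon with slopes $0,1$.

**The arithmetic polygon.** Let $\{\cdot\}$ and $[\cdot]$ be fractional and integer parts, let $1_{\mathcal C}$ be the indicator of the condition $\mathcal C$, and let $r_a=d\{a/d\}$, so $r_{-1}=d-1$. For $a\in\mathbb N$ put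
$$\begin{aligned}\varpi(a)=\varpi_{d,[0,k]}(a)=&[\tfrac{pa}d]-[\tfrac ad]+[\tfrac{r_{pa}}k]-[\tfrac{r_a}k]+\sum_{i=1}^{r_a}\big(1_{\{\frac{r_{pi}}k\}>\{\frac{r_a}k\}}-1_{\{\frac{r_i}k\}>\{\frac{r_a}k\}}\big)\\&-\sum_{i=1}^{r_{a-1}}\big(1_{\{\frac{r_{pi}}k\}>\{\frac{r_{a-1}}k\}}-1_{\{\frac{r_i}k\}>\{\frac{r_{a-1}}k\}}\big).\end{aligned}$$
The polygon $P=p_{d,[0,k]}$ is the convex function on $\mathbb R_{\ge0}$ with $P(0)=0$, linear between consecutive integers, whose slopes between consecutive integers are the numbers $\varpi(a)$, $a\in\mathbb N$.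

**The known lower bound.** We use the following known result without proof: if $p>d(2d+1)$, then for every $f$
$$T\text{-adic NP of }C_f(s,T)\ \ge\ \mathrm{ord}_p(q)\,P=bP. \tag{3}$$
So the question is whether this bound is sharp for generic $f$.

From now on **$p>N_0$ always**. Then $p\nmid d$, $p>d(2d+1)$, and $p>d(6d+1)$ because $N_0-d(6d+1)=2d^3-2d^2+d+1>0$.

## 3. A closed formula for $P$ on $[0,d]$

Write $M_i=[pi/d]$ and $A_i=r_{pi}$, so $pi=dM_i+A_i$. Abbreviate $\nu_y=\nu_y(p,r)$. Note $\sum_y\nu_y=0$.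

**Step 1 (every integer $n\ge1$ is a strict corner of $P$).** This is needed to compare $P$ with Newton polygons point by point. For $0\le a\le d$, the terms of $\varpi(a)$ other than $[pa/d]$ are $[a/d]\le1$, a difference of size at most $d-1$, and two sums of at most $d-1$ terms in $\{-1,0,1\}$. So $|\varpi(a)-[pa/d]|\le1+3(d-1)\le3d$. Since $[p(a+1)/d]-[pa/d]\ge p/d-1$, we get $\varpi(a+1)-\varpi(a)\ge p/d-1-6d>0$ for $0\le a<d$. Replacing $a$ by $a+d$ adds $p$ to the first term, adds $1$ to $[a/d]$ and changes no remainder (for $a=0$ use $r_{-1}=r_{d-1}=d-1$), so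
$$\varpi(a+d)=\varpi(a)+p-1.$$
Hence $\varpi$ is strictly increasing on $\mathbb N$, and the slope of $P$ on $[a,a+1]$ is $\varpi(a)$. Finally $\varpi(0)=0$: the only possibly nonzero part is the last sum, with $r_{-1}=d-1$, and it vanishes because $i\mapsto r_{pi}$ permutes $\{1,\dots,d-1\}$.

**Step 2 (telescoping).** For $0\le a\le d-1$ let $G(a)=\sum_{i=1}^a(1_{\mathrm{res}(A_i)>\mathrm{res}(a)}-1_{\mathrm{res}(i)>\mathrm{res}(a)})$. We just saw $G(d-1)=0$. The two sums in $\varpi(a)$ are $G(a)-G(a-1)$, where $G(-1)$ means $G(d-1)=0$. Summing over $a=0,\dots,r$ leaves $G(r)$. The index $i=0$ has residue $0$ on both sides, so it never exceeds $v=\mathrm{res}(r)$. Hence $G(r)=\sum_{y>v}\nu_y$. Therefore, for $1\le n\le d$ and $r=n-1$,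
$$P(n)=\sum_{i=0}^rM_i+D(r),\qquad D(r)=\sum_{i=0}^r\big([\tfrac{A_i}k]-[\tfrac ik]\big)+\sum_{y>v}\nu_y. \tag{4}$$

**Step 3 (a size bound).** It is used in Lemma 1 below. In $D(r)$ the index $0$ contributes nothing to the first sum, each other index contributes at most $d-1$, and the last sum is at most $r$. So $D(r)\le rd\le d^2$. Also $\sum M_i\le\frac{pn(n-1)}{2d}=\frac{(p-1)n(n-1)}{2d}+\frac{n(n-1)}{2d}$, and $\frac{n(n-1)}{2d}\le\frac{d-1}2$. Since $d^2+1+\frac{d-1}2\le(d+1)^2$,
$$P(n)+1\le\tfrac{(p-1)n(n-1)}{2d}+C\qquad(1\le n\le d). \tag{5}$$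

*Example $(2,1)$.* Let $p=2m+1$. Here $\mathrm{res}\equiv0$, so all indicator sums vanish, $A_1=1$ and $\varpi(0)=0$, $\varpi(1)=m$. So $P(1)=0$, $P(2)=m$.

*Example $(3,1)$, $p=3m+2$.* Then $p=3m+2$ and $2p=3(2m+1)+1$, so $A_1=2$, $A_2=1$, $\varpi(1)=m+2-1=m+1$, $\varpi(2)=(2m+1)+1-2=2m$. So $P(2)=m+1$, $P(3)=3m+1$.

## 4. $C_f$ as a Fredholm determinant

**Step 1 (split the character).** The aim is to write $(1+T)^{Tr(f(x))}$ as a product of values of power series. Let
$$E(x)=\exp\Big(\sum_{i\ge0}\frac{x^{p^i}}{p^i}\Big)=\sum_m\epsilon_mx^m$$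
be the Artin–Hasse series. It is a textbook fact that $\epsilon_m\in\mathbb Z_{(p)}$. Since $E(x)=e^x\exp(x^p/p+\cdots)$, we have $\epsilon_m=1/m!$ for $m<p$. As $E(x)=1+x+\cdots$, there is a unique $\pi\in T\mathbb Z_p[[T]]$ with $E(\pi)=1+T$. It satisfies $\pi=T+\cdots$, so $\mathbb Z_p[[\pi]]=\mathbb Z_p[[T]]$ and $\mathrm{ord}_\pi=\mathrm{ord}_T=:\mathrm{ord}$.

Let $y$ be a Teichmüller element with $y^{q^l}=y$. Its conjugates are $y^{p^j}$, $0\le j<bl$, so $\sum_{j<bl}y^{p^{i+j}}=Tr(y)$ for every $i$. Hence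
$$\prod_{j<bl}E(\pi y^{p^j})=\exp\Big(\sum_i\frac{\pi^{p^i}}{p^i}\sum_{j<bl}y^{p^{i+j}}\Big)=\exp\Big(Tr(y)\sum_i\frac{\pi^{p^i}}{p^i}\Big)=E(\pi)^{Tr(y)}=(1+T)^{Tr(y)}.$$
Put
$$E_f(x)=\prod_{i\in\{1,\dots,k,d\}}E(\pi\hat a_ix^i)=\sum_m\gamma_mx^m,\qquad\gamma_m\in\mathbb Z_q[[\pi]],\quad\gamma_m=0\text{ for }m<0 .$$
Let $\sigma$ be the Frobenius of $\mathbb Z_q$, acting on coefficients with $\sigma\pi=\pi$, so $\sigma\hat a=\hat a^p$. Applying the product formula to $y=\hat a_i\hat x^i$ and multiplying over $i$ gives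
$$(1+T)^{Tr(f(x))}=H(\hat x),\qquad H(x)=\prod_{j<bl}E_f^{\sigma^j}(x^{p^j})=\sum_mH_mx^m.$$

**Step 2 (a trace).** We turn the sum over $x$ into a trace. Explicitly,
$$\gamma_m=\sum\ \prod_i\epsilon_{m_i}\hat a_i^{m_i}\ \pi^{\sum m_i},\qquad\text{the sum over }(m_i)\text{ with }\textstyle\sum im_i=m,\ i\in\{1,\dots,k,d\}.$$
Since $\sum m_i\ge\frac1d\sum im_i$, we have $\mathrm{ord}\,\gamma_m\ge m/d$, so $\mathrm{ord}\,H_m\ge m/(dp^{bl-1})$ and all sums below converge. Summing $x^m$ over the $(q^l-1)$-st roots of unity gives $q^l-1$ if $(q^l-1)\mid m$ and $0$ otherwise. So $S_f(l,T)=(q^l-1)\sum_{i\ge0}H_{(q^l-1)i}$.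

Let $\psi_p(\sum c_mx^m)=\sum c_{pm}x^m$. The operator $\psi_p^{bl}\circ H$ sends $x^j$ to $\sum_iH_{q^li-j}x^i$, so its matrix has trace $\sum_iH_{(q^l-1)i}$. The operator $\psi_p\circ E_f$ has matrix
$$F=(\gamma_{pi-j})_{i,j\ge0},$$
whose rows are finite ($\gamma_{pi-j}=0$ for $j>pi$), so products of such matrices are finite sums. From $\psi_p\circ G(x^p)=G(x)\circ\psi_p$, moving one $\psi_p$ at a time through $H$ gives
$$\psi_p^{bl}\circ H=(\psi_p\circ E_f^{\sigma^{bl-1}})\circ\cdots\circ(\psi_p\circ E_f^\sigma)\circ(\psi_p\circ E_f).$$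
Its matrix is $F^{\sigma^{bl-1}}\cdots F^\sigma F=\Phi^l$, where $\Phi=F^{\sigma^{b-1}}\cdots F^\sigma F$, because $\sigma^b=1$ on $\mathbb Z_q$. So $S_f(l,T)=(q^l-1)\mathrm{Tr}(\Phi^l)$.

**Step 3 (the determinant and its coefficients).** We expand $C_f$ in minors of $F$. Conjugate $F$ by $\mathrm{diag}(\pi^{i/d})$: $F'_{ij}=\pi^{(j-i)/d}\gamma_{pi-j}$ has order at least $\frac{j-i}d+\frac{pi-j}d=\frac{(p-1)i}d$. So modulo $\pi^K$, over the $\mathbb Q$-algebra $\mathbb Q_q[[\pi^{1/d}]]/(\pi^K)$, only finitely many rows of $F'$ survive, say those with $i<i_0$. The same holds for its Frobenius twists and for the conjugate $\Phi'$ of $\Phi$. If $B$ is the top left $i_0\times i_0$ block of $\Phi'$, then $\mathrm{Tr}\,\Phi'^l=\mathrm{Tr}\,B^l$, and $\exp(-\sum_l\mathrm{Tr}(B^l)s^l/l)=\det(1-sB)$. The coefficient of $s^n$ is $(-1)^n$ times the sum of the principal $n\times n$ minors of $\Phi'$. Expand these by Cauchy–Binet. A minor of a twist of $F'$ with row set not inside $[0,i_0)$ vanishes,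 so all sums are finite modulo $\pi^K$. Write $F[I',I]$ for the submatrix with rows $I'$ and columns $I$. Passing from $F'$ back to $F$ multiplies each minor by a power of $\pi$, and these powers cancel around a cycle. Letting $K\to\infty$, $C_f(s,T)=\sum c_ns^n$ with
$$c_n=(-1)^n\sum_{I_0,\dots,I_{b-1}}\ \prod_{j=0}^{b-1}\sigma^j\big(\det F[I_{j+1},I_j]\big),\qquad I_b=I_0,\ I_j\subset\mathbb N,\ |I_j|=n. \tag{6}$$

## 5. Reduction to the corner determinants $F_n$

Let $F_n=\det(\gamma_{pi-j})_{0\le i,j\le n-1}$. The point of the next lemma is that for large $p$ only the term of (6) with all $I_j=[0,n-1]$ matters.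

**Lemma 1.** Let $1\le n\le d$, let $L\le\frac{(p-1)n(n-1)}{2d}+C$ be an integer, and suppose $\mathrm{ord}\,F_n\ge L$. Then $c_n=(-1)^n\prod_{j<b}\sigma^j(F_n)+R$ with $\mathrm{ord}\,R>bL$. In particular $\mathrm{ord}\,c_n\ge bL$.

*Proof.* Put $e_j=\sum_{i\in I_j}i-\frac{n(n-1)}2\ge0$. It is $0$ exactly when $I_j=[0,n-1]$. Call $j$ good if $e_j=e_{j+1}=0$, and bad otherwise. Since $\mathrm{ord}\,\gamma_m\ge m/d$, every term of $\det F[I_{j+1},I_j]$ has order at least $\frac1d(p\sum_{I_{j+1}}i-\sum_{I_j}i)$. So for bad $j$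
$$\mathrm{ord}\det F[I_{j+1},I_j]\ge\tfrac{(p-1)n(n-1)}{2d}+\tfrac{pe_{j+1}-e_j}d\ge L-C+\tfrac{pe_{j+1}-e_j}d .$$
For good $j$ the minor is $F_n$, of order at least $L=L+\frac{pe_{j+1}-e_j}d$. Each index with $e_j\ge1$ makes at most two indices bad, so there are at most $2\sum_je_j$ bad indices. Summing over the cycle, the product has order at least
$$bL+\Big(\frac{p-1}d-2C\Big)\sum_je_j,$$
and $\frac{p-1}d-2C>0$ since $p>N_0=2dC+1$. Every term other than the one with all $I_j=[0,n-1]$ has $\sum e_j\ge1$, so its order, an integer, exceeds $bL$. $\square$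

**Lemma 2.** For $m\ge0$, $\mathrm{ord}\,\gamma_m\ge w(m):=[m/d]+\lceil r_m/k\rceil$.

*Proof.* By the formula for $\gamma_m$, we bound $\sum m_i$ from below when $\sum im_i=m$. Write $m_d=[m/d]-j$ with $j\ge0$. The remaining $N=m_1+\dots+m_k$ parts are at most $k$ and add up to $r_m+jd$. So $N\ge\lceil(r_m+jd)/k\rceil\ge\lceil r_m/k\rceil+j$, because $d\ge k$. Hence $\sum m_i=m_d+N\ge w(m)$. $\square$

**Lemma 3.** Let $1\le n\le d$ and $\mathrm{ord}\,F_n\ge P(n)+1$. Then the $T$-adic NP of $C_f$ is $>bP(n)$ at $n$. In particular it is not $bP$.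

*Proof.* By (5), Lemma 1 applies with $L=P(n)+1$ and gives $\mathrm{ord}\,c_n\ge b(P(n)+1)>bP(n)$. By (3), NP $\ge bP$. Suppose NP$(n)=bP(n)$. If NP were linear near $n$ with slope $\mu$, then comparing with $bP$ to the right and to the left of $n$ would give $\mu\ge b\varpi(n)$ and $\mu\le b\varpi(n-1)$, which is impossible since $\varpi(n-1)<\varpi(n)$. So $n$ is a vertex of NP, and NP$(n)=\mathrm{ord}\,c_n>bP(n)$, a contradiction. $\square$

If one wants only NP $\ne bP$, the bound (3) is not needed: if NP were equal to $bP$, then $n$ would be a vertex and $\mathrm{ord}\,c_n=bP(n)$.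

## 6. The corner determinants for $(2,1)$, $(3,1)$ and $(5,2)$

The first row of the matrix of $F_n$ is $(\gamma_0,0,\dots,0)=(1,0,\dots,0)$.

*$(2,1)$, $p=2m+1$.* $F_1=1$ and $F_2=\gamma_{p-1}=\gamma_{2m}$. The only way to reach order $m=P(2)$ is $m_2=m$, $m_1=0$, so the coefficient of $\pi^m$ is $\hat a_2^m/m!$, a unit for every $f$.

*$(3,1)$, $p=3m+2$.* $F_2=\gamma_{p-1}=\gamma_{3m+1}$ has leading term $\frac{\hat a_3^m\hat a_1}{m!}\pi^{m+1}$, and $P(2)=m+1$. Next
$$F_3=\gamma_{p-1}\gamma_{2p-2}-\gamma_{p-2}\gamma_{2p-1}=\gamma_{3m+1}\gamma_{6m+2}-\gamma_{3m}\gamma_{6m+3}.$$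
By Lemma 2 the first product has order at least $(m+1)+(2m+2)=3m+3$. The second has leading term $\frac{\hat a_3^{3m+1}}{m!(2m+1)!}\pi^{3m+1}$, and $P(3)=3m+1$. Again $\mathrm{ord}\,F_n=P(n)$ for every $f$. Section 10 shows that such equalities for $n\le d$ suffice.

*$(5,2)$, $p=5m+2>361$.* Here $M_1=m$, $M_2=2m$, $A_1=2$, $A_2=4$. We compute the slopes.

* $\varpi(0)=0$.
* $\varpi(1)=m+[\frac22]-[\frac12]+(1_{0>1/2}-1_{1/2>1/2})=m+1$.
* $\varpi(2)=2m+[\frac42]-[\frac22]+\big((1_{0>0}-1_{1/2>0})+(1_{0>0}-1_{0>0})\big)-0=2m+1-1=2m$.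

So $P(3)=3m+1$. The determinant is
$$F_3=\gamma_{p-1}\gamma_{2p-2}-\gamma_{p-2}\gamma_{2p-1}=\gamma_{5m+1}\gamma_{10m+2}-\gamma_{5m}\gamma_{10m+3},$$
and Lemma 2 bounds the four orders below by $w(5m+1)=m+1$, $w(10m+2)=2m+1$, $w(5m)=m$, $w(10m+3)=2m+2$. Both products have order at least $3m+2=P(3)+1$, **for every $f$ and every $q$**.

*Proof of Theorem 1.* For $d=5$, $N_0=2\cdot5\cdot36+1=361$. By Lemma 3 with $n=3$, NP $\ne bP$ for every $p\equiv2\pmod5$ with $p>361$, every $q$ and every $f$. By Dirichlet's theorem there are infinitely many such $p$. For such a $p$, no nonempty open $U$ as in $\mathbf S(5,2)$ exists: $U$ would contain an $\overline{\mathbb F}_p$-point, hence a point with coordinates in some $\mathbb F_q$, and equality would have to hold for that $f$. So no bound $N(5,2)$ exists. $\blacksquare$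

## 7. Weights of permutations: Theorem 2(a)

The natural way to attack $\mathbf S(d,k)$ is the one used in the small cases: expand $F_n$ over permutations, find the least order $\sum_iw(pi-\tau(i))$, and look at the coefficient there. This section finds the general obstruction of the kind met at $(5,2)$.

**Step 1 (weight of one entry).** Write $a-j=k([\frac ak]-[\frac jk])+(\mathrm{res}(a)-\mathrm{res}(j))$, where the last bracket lies strictly between $-k$ and $k$. So
$$\Big\lceil\frac{a-j}k\Big\rceil=[\tfrac ak]-[\tfrac jk]+1_{\mathrm{res}(a)>\mathrm{res}(j)} .$$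
Let $0\le i,j\le d-1$ with $pi-j=dM_i+(A_i-j)\ge0$. If $A_i\ge j$, then $w(pi-j)=M_i+\lceil\frac{A_i-j}k\rceil$. If $A_i<j$, then $0<A_i-j+d<d$ and
$$w(pi-j)=M_i-1+\Big\lceil\frac{A_i-j+d}k\Big\rceil\ge M_i+\Big\lceil\frac{A_i-j}k\Big\rceil,$$
because $d\ge k$. If $pi-j<0$ the entry is $0$.

**Step 2 (all thresholds at once).** Let $\tau$ be a permutation of $[0,r]$, $r=n-1$. For every $t\in\{0,\dots,k-1\}$,
$$\#\{i:\mathrm{res}(A_i)>\mathrm{res}(\tau(i))\}\ge\#\{i:\mathrm{res}(A_i)>t\}-\#\{j:\mathrm{res}(j)>t\}=\sum_{y>t}\nu_y,$$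
since an index with $\mathrm{res}(A_i)>t\ge\mathrm{res}(\tau(i))$ is counted on the left. Sum Step 1 over $i$, use Lemma 2 and (4):
$$\mathrm{ord}\,F_n\ \ge\ \sum_{i\le r}M_i+\sum_{i\le r}\big([\tfrac{A_i}k]-[\tfrac ik]\big)+\max_{0\le t\le k-1}\sum_{y>t}\nu_y\ =\ P(n)+\Big(\max_t\sum_{y>t}\nu_y-\sum_{y>v}\nu_y\Big). \tag{7}$$
The polygon $P$ uses only the threshold $t=v=\mathrm{res}(r)$, whereas every threshold gives a lower bound. Condition $\mathbf B(p)$ says that $t=v$ is always the best one. If $\mathbf B(p)$ holds, then $\mathrm{ord}\,F_n\ge P(n)$ for $1\le n\le d$.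

*Proof of Theorem 2(a).* If $\mathbf B(p)$ fails at $r$, then (7) gives $\mathrm{ord}\,F_{r+1}\ge P(r+1)+1$ for all $q$ and $f$. Apply Lemma 3 with $n=r+1\le d$. $\blacksquare$

*Check on $(5,2)$, $p\equiv2$, $r=2$.* The residues of $A_0,A_1,A_2=0,2,4$ are $0,0,0$ and those of $0,1,2$ are $0,1,0$. So $\nu_0=1$, $\nu_1=-1$, $v=0$. The threshold $t=v=0$ gives $-1$, while $t=1$ gives $0$.

The failure at $(5,2)$ is typical:

**Lemma 4.** If $d>2k$ and $k\nmid d$, then $\mathbf B(c)$ fails for some unit $c$ modulo $d$.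

*Proof.* Let $g=\gcd(k,d)$. As $k\nmid d$, $g$ is a proper divisor of $k$, so $2g\le k$. Now $k/g$ is a unit modulo $d/g$, and units modulo $d$ surject onto units modulo $d/g$. So there is a unit $c$ modulo $d$ with $c\equiv k/g\pmod{d/g}$, that is, $cg\equiv k\pmod d$. Since $2k<d$, $r_{cg}=k$ and $r_{2cg}=2k$. Take $r=k$, so $u=1$, $v=0$. Among $i=0,\dots,k$ the three distinct indices $0,g,2g$ have $\mathrm{res}(r_{ci})=0$, so at most $k-2$ indices have $\mathrm{res}(r_{ci})>0$. Exactly $k-1$ have $\mathrm{res}(i)>0$. So $\sum_{y>0}\nu_y\le-1$, whereas $t=k-1$ gives $0$. $\square$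

## 8. Cancellation and Schur functions

For part (b) we assume $\mathbf B(p)$, so $\mathrm{ord}\,F_n\ge P(n)$, and we want the coefficient of $\pi^{P(n)}$ in $F_n$ to be generically nonzero. Exhibiting a permutation of minimal weight is not enough, because several permutations can share the minimal weight and cancel. This already happens in $F_3$ for $(5,2)$, $p=5m+2$. There both products reach the bound $3m+2$, and their leading coefficients are
$$\frac{\hat a_5^m\hat a_1}{m!}\cdot\frac{\hat a_5^{2m}\hat a_2}{(2m)!}\qquad\text{and}\qquad\frac{\hat a_5^m}{m!}\cdot\frac{\hat a_5^{2m}\hat a_1\hat a_2}{(2m)!}.$$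
(Lowering the exponent of $a_5$ by $j\ge1$ replaces $\lceil r/2\rceil$ by $\lceil(r+5j)/2\rceil\ge\lceil r/2\rceil+2j$, which costs at least $j$ more in total, so no other monomials occur.) The two coefficients are equal, and they cancel in $F_3$.

The cancellation becomes transparent once we keep only the part of highest degree in $a_d$. Replace the $\hat a_i$ by indeterminates $a_i$, and let $g_n\in\mathbb Z_{(p)}[a_1,\dots,a_k,a_d]$ be the coefficient of $\pi^{P(n)}$ in $F_n$.

**Step 1 (the top $a_d$-part of $g_n$).** In the term of a permutation $\tau$ of $[0,r]$, $r=n-1$, the factor from $\gamma_{pi-\tau(i)}$ contains $a_d$ to a power at most $[(pi-\tau(i))/d]\le M_i$. So the $a_d$-degree of $g_n$ is at most $\sum M_i$, and it equals $\sum M_i$ only for monomials in which every one of these powers is $M_i$. In that case $\tau(i)\le A_i$, and $a_1,\dots,a_k$ contribute weight $A_i-\tau(i)$ in the $i$-th factor and total degree $P(n)-\sum M_i=D(r)\le d^2<p$. All indices of the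 Artin–Hasse coefficients involved are smaller than $p$ ($M_i\le p(d-1)/d<p$, the others at most $D(r)<p$), so these coefficients are $1/m!$. Let
$$\sum_s\theta_sx^s=\exp\Big(\xi\sum_{i=1}^ka_ix^i\Big),\qquad\theta_s=0\ (s<0),$$
where the variable $\xi$ records the degree in $a_1,\dots,a_k$. Then the part of $g_n$ of $a_d$-degree $\sum M_i$ is
$$a_d^{\sum M_i}\ \prod_{i=0}^r\frac1{M_i!}\ \cdot\ [\xi^{D(r)}]\det(\theta_{A_i-j})_{0\le i,j\le r}.$$

**Step 2 (identify the determinant).** Sort $\{A_0,\dots,A_r\}$ as $\alpha_0<\dots<\alpha_r$ and let $\lambda$ be the partition with parts $\alpha_s-s$, so $\lambda_i=\alpha_{r+1-i}-(r+1-i)$ for $1\le i\le r+1$. By the Jacobi–Trudi formula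
$$s_\lambda=\det(h_{\lambda_i-i+j})_{1\le i,j\le r+1},\qquad\lambda_i-i+j=\alpha_{r+1-i}-(r+1-j).$$
Up to the order of rows and columns this is our determinant, with the complete symmetric functions $h_s$ specialized to $\theta_s$. Since $\sum h_sx^s=\exp(\sum_mp_mx^m/m)$, the specialization of the power sums is $p_m=\xi ma_m$ for $m\le k$ and $p_m=0$ for $m>k$. The expansion $s_\lambda=\sum_\mu z_\mu^{-1}\chi^\lambda(\mu)p_\mu$ (Macdonald, *Symmetric Functions and Hall Polynomials*, I.3 and I.7), where $\chi^\lambda(\mu)$ is the value of the irreducible character $\chi^\lambda$ of the symmetric group on cycle type $\mu$, gives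
$$[\xi^{D(r)}]\det(\theta_{A_i-j})=\pm\sum_{\substack{\mu\vdash|\lambda|,\ \mu_1\le k\\ \ell(\mu)=D(r)}}z_\mu^{-1}\chi^\lambda(\mu)\prod_i\mu_ia_{\mu_i}. \tag{8}$$
Distinct $\mu$ give distinct monomials. So we need **one** partition $\mu$ of $|\lambda|$ with parts at most $k$, exactly $D(r)$ parts, and $\chi^\lambda(\mu)\ne0$.

*Check on $(5,2)$, $r=2$.* $\{A_i\}=\{0,2,4\}$ and $\lambda=(2,1)$. The coefficient of $\xi^2$ belongs to $\mu=(2,1)$, and $\chi^{(2,1)}(2,1)=0$: this is the cancellation above. Indeed $s_{(2,1)}=\frac13(p_1^3-p_3)$ becomes $\frac13\xi^3a_1^3$. Directly, $\theta_1\theta_2-\theta_0\theta_3=\xi a_1(\xi a_2+\frac12\xi^2a_1^2)-(\xi^2a_1a_2+\frac16\xi^3a_1^3)=\frac13\xi^3a_1^3$.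

## 9. A nonvanishing character value, found with beads

To find $\mu$ we remove rim hooks from $\lambda$: first as many hooks of length $k$ as possible, then hooks of length $k-1$, and so on. At each stage all removal sequences carry the same sign, so nothing cancels. What must be checked is that this greedy procedure uses exactly $D(r)$ hooks.

### Beads, charges and energy

**Definition.** Encode a partition $\lambda$ by its set of *beads* $X_\lambda=\{\lambda_i-i:i\ge1\}\subset\mathbb Z$. So $X_\emptyset=\{z<0\}$. Removing a rim hook of length $h$ means replacing a bead $z$ by $z-h\notin X_\lambda$, with sign $(-1)^{\#(X_\lambda\cap(z-h,z))}$. The Murnaghan–Nakayama rule (Macdonald, I.7) computes $\chi^\lambda(\mu)$ as the signed count of the ways to remove hooks of lengths $\mu_1,\mu_2,\dots$, taken in any chosen order, until $\emptyset$ is reached.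

*Example.* $X_{(2,1)}=\{1,-1,-3,-4,\dots\}$. No $2$-hook can be removed, since $-1$ and $-3$ are occupied, so $\chi^{(2,1)}(2,1)=0$. The $3$-hook $1\to-2$ passes the bead $-1$ and leaves $X_\emptyset$, so $\chi^{(2,1)}(3)=-1$.

For $h\ge1$ write $z=hX+Y$ with $0\le Y<h$. The positions with given $Y$ form the runner $Y$. Put
$$\kappa_Y=\#\{\text{beads }z\ge0\text{ on runner }Y\}-\#\{\text{non-beads }z<0\text{ on runner }Y\},$$
$$\mathcal E_h(\lambda)=\sum_{\text{beads }z\ge0}X(z)-\sum_{\text{non-beads }z<0}X(z),\qquad\Sigma_j=\sum_{Y\le j}\kappa_Y\quad(\Sigma_{-1}=0).$$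
The $\kappa_Y$ are the *$h$-charges* of $\lambda$. If $\lambda_i=0$ for $i>N$, then exactly $N$ beads lie in $[-N,\infty)$ and every position below $-N$ is a bead. Hence beads $\ge0$ and non-beads $<0$ are equally many, and $\sum_Y\kappa_Y=0$. All terms of $\mathcal E_h$ are $\ge0$.

*Example.* $\lambda=(4,2)$: beads $3,0,-3,-4,\dots$, non-beads $-1,-2$ below $0$. For $h=3$: $3=3\cdot1+0$, $0=3\cdot0+0$, $-2=3(-1)+1$, $-1=3(-1)+2$, so the charges are $(2,-1,-1)$, $(\Sigma_0,\Sigma_1,\Sigma_2)=(2,1,0)$ and $\mathcal E_3=1+0+1+1=3$.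

**Step 1 (effect of a removal; cores).** Removing an $h$-hook moves a bead one place down its runner. It preserves all $\kappa_Y$ and lowers $\mathcal E_h$ by $1$:

* if $z\ge h$, the bead's $X$ drops by $1$;
* if $0\le z<h$, a bead with $X=0$ and a non-bead with $X=-1$ disappear;
* if $z<0$, the non-bead at $X-1$ becomes one at $X$.

So removals stop. When none is possible (the partition is then the *$h$-core* $\tilde\lambda$), runner $Y$ is filled exactly for $X<\kappa_Y$. So $\tilde\lambda$ is determined by the charges. Every maximal sequence of removals has length $w=\mathcal E_h(\lambda)-\mathcal E_h(\tilde\lambda)$ and ends at $\tilde\lambda$, and every sequence of $w$ removals is maximal.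

**Step 2 (no cancellation).** The sign of a single move is the sign of the change in the order of the labelled beads. So the sign of a maximal sequence is the sign of the bijection $X_\lambda\to X_{\tilde\lambda}$ that follows each bead (only finitely many beads move). Beads on the same runner never pass each other, so this bijection sends the $i$-th highest bead of a runner to the $i$-th highest bead of the same runner of $X_{\tilde\lambda}$. It does not depend on the sequence. Therefore, for every partition $\nu$ of $|\tilde\lambda|$,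
$$\chi^\lambda(h^w,\nu)=\pm K\,\chi^{\tilde\lambda}(\nu),\qquad K>0, \tag{9}$$
where $K$ is the number of maximal sequences.

### The nonvanishing lemma

**Lemma 5.** Let $\lambda$ be a partition whose $k$-charges satisfy $\Sigma_j\ge0$ for all $j$, and suppose all $\kappa_Y\in\{-1,0,1,2\}$, or all $\kappa_Y\in\{-2,-1,0,1\}$. Then there is $\mu\vdash|\lambda|$ with parts at most $k$, $\ell(\mu)=\mathcal E_k(\lambda)$ and $\chi^\lambda(\mu)\ne0$.

*Proof, first case:* all $\kappa_Y\in\{-1,0,1,2\}$. We use induction on $k$.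

**Step A (reduce to a core).** If $\nu$ works for the $k$-core $\tilde\lambda$, then $\mu=(k^w,\nu)$ works for $\lambda$, by (9) and $\mathcal E_k(\lambda)=w+\mathcal E_k(\tilde\lambda)$. So let $\lambda$ be a $k$-core. If $k=1$, then $\kappa_0=0$, $\lambda=\emptyset$, and the empty $\mu$ works. Let $k\ge2$.

**Step B (list the relevant positions).** Let $\mathcal P=\{Y:\kappa_Y\ge1\}$, $\mathcal P_2=\{Y:\kappa_Y=2\}$, $\mathcal H=\{Y:\kappa_Y=-1\}$. Since runner $Y$ is filled for $X<\kappa_Y$, the beads $\ge0$ are $Y$ for $Y\in\mathcal P$ and $k+Y$ for $Y\in\mathcal P_2$. The non-beads $<0$ are $Y-k$ for $Y\in\mathcal H$. Their values of $X$ are $0,1,-1$, so $\mathcal E_k(\lambda)=|\mathcal P_2|+|\mathcal H|$.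

The partial sums restrict the positions. First, $0\notin\mathcal H$, because $\kappa_0=\Sigma_0\ge0$. Next, $k-1\notin\mathcal P$, because $-\kappa_{k-1}=\Sigma_{k-2}\ge0$. Finally, if $Y\in\mathcal P_2$ then $\Sigma_Y=\Sigma_{Y-1}+2\ge2$. Each later runner lowers the partial sum by at most $1$, and $\Sigma_{k-1}=0$, so $Y\le k-3$.

**Step C (the energy is the same for $k-1$).** Rewrite the positions with $h=k-1$:

* bead $Y$ ($Y\in\mathcal P$, $Y\le k-2$): $X=0$, runner $Y$;
* bead $k+Y=(k-1)+(Y+1)$ ($Y\in\mathcal P_2$, $Y+1\le k-2$): $X=1$, runner $Y+1$;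
* non-bead $Y-k=-(k-1)+(Y-1)$ ($Y\in\mathcal H$, $0\le Y-1\le k-2$): $X=-1$, runner $Y-1$.

So $\mathcal E_{k-1}(\lambda)=|\mathcal P_2|+|\mathcal H|=\mathcal E_k(\lambda)$.

**Step D (the hypotheses survive).** The $(k-1)$-charges are
$$\kappa'_j=1_{\mathcal P}(j)+1_{\mathcal P_2}(j-1)-1_{\mathcal H}(j+1)\in\{-1,0,1,2\}\qquad(0\le j\le k-2).$$
Since $\Sigma_j=\#(\mathcal P\cap[0,j])+\#(\mathcal P_2\cap[0,j])-\#(\mathcal H\cap[0,j])$ and $0\notin\mathcal H$, their partial sums are $\Sigma_j-1_{\mathcal P_2}(j)-1_{\mathcal H}(j+1)$. These are $\ge0$. If $j\in\mathcal P_2$, then $\Sigma_j\ge2$. If $j\notin\mathcal P_2$ and $j+1\in\mathcal H$, then $\Sigma_j=\Sigma_{j+1}+1\ge1$. Otherwise the value is $\Sigma_j\ge0$.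

By induction for $k-1$ there is $\mu\vdash|\lambda|$ with parts at most $k-1$, $\ell(\mu)=\mathcal E_{k-1}(\lambda)=\mathcal E_k(\lambda)$ and $\chi^\lambda(\mu)\ne0$.

*Second case:* all $\kappa_Y\in\{-2,-1,0,1\}$. We pass to the conjugate partition $\lambda'$. Its beads are the numbers $-1-z$ with $z\notin X_\lambda$. To see this, compare $\lambda_i-i$ with $j-1-\lambda'_j$. If $\lambda_i\ge j$, then $\lambda'_j\ge i$ and $\lambda_i-i\ge j-i>j-1-\lambda'_j$. If $\lambda_i<j$, then $\lambda'_j<i$ and $\lambda_i-i<j-i\le j-1-\lambda'_j$. So the two families are disjoint. For large $N$ the $N$ numbers of each family with $i,j\le N$ lie in $[-N,N-1]$ and fill it. Hence the numbers $j-1-\lambda'_j=-1-(\lambda'_j-j)$ are exactly the non-beads of $\lambda$.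

For $z=kX+Y$ we have $-1-z=k(-1-X)+(k-1-Y)$. So the charges of $\lambda'$ are $-\kappa_{k-1-Y}\in\{-1,0,1,2\}$, with partial sums $-\sum_{Y\ge k-1-j}\kappa_Y=\Sigma_{k-2-j}\ge0$. Its energy is
$$\sum_{\text{non-beads }z<0}(-1-X(z))-\sum_{\text{beads }z\ge0}(-1-X(z))=\mathcal E_k(\lambda),$$
because the two index sets have the same size. As $\chi^{\lambda'}(\mu)=\pm\chi^\lambda(\mu)$, the first case for $\lambda'$ finishes the proof. $\square$

*Example.* For $\lambda=(4,2)$, $k=3$, Lemma 5 asks for three parts. $\lambda$ is a $3$-core. For $h=2$ the bead $0$ and the non-bead $-2$ are on runner $0$, and the bead $3$ and the non-bead $-1$ on runner $1$. The charges are $0,0$ and the energy is still $1+1+1=3$. One move on runner $0$ and two on runner $1$ lead to $\emptyset$, in any of $3$ orders, so $\chi^{(4,2)}(2,2,2)=\pm3$.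

### The dictionary with $\nu_y$ and $\mathbf B$

Fix $r=uk+v\le d-1$ and let $\lambda$ be the partition built from $\{A_0,\dots,A_r\}$ in Section 8. Its bead set is $\{A_i-(r+1):0\le i\le r\}\cup\{z<-(r+1)\}$, and $X_\emptyset$ arises in the same way from $[0,r]$.

**Step 1 (energy).** The aim is $\mathcal E_k(\lambda)=D(r)$. Let $a=xk+y$ with $0\le y<k$ and $z=a-(r+1)=k(x-u)+(y-v-1)$. Then
$$y>v:\ X=x-u,\ Y=y-v-1;\qquad y\le v:\ X=x-u-1,\ Y=k-1-v+y,$$
so $X=[\frac ak]-u-1+1_{\mathrm{res}(a)>v}$. Positions common to $X_\lambda$ and $X_\emptyset$ cancel, so $\mathcal E_k(\lambda)$ is the sum of $X$ over $a\in\{A_i\}$ minus the sum over $a\in[0,r]$. The constants cancel, and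
$$\mathcal E_k(\lambda)=\sum_i\big([\tfrac{A_i}k]-[\tfrac ik]\big)+\sum_{y>v}\nu_y=D(r). \tag{10}$$
In the same way $\kappa_Y=\nu_y$ under the correspondence $y\leftrightarrow Y$. So the runners $Y=0,1,\dots,k-1$ list the residues in the order $v+1,\dots,k-1,0,1,\dots,v$.

**Step 2 (partial sums).** For $t\ge v$, $\Sigma_{t-v-1}=\sum_{v<y\le t}\nu_y$, so $\sum_{y>t}\nu_y=\sum_{y>v}\nu_y-\Sigma_{t-v-1}$. For $t<v$, $\Sigma_{k-1-v+t}=\sum_{y>v}\nu_y+\sum_{y\le t}\nu_y$, and since $\sum_y\nu_y=0$, $\sum_{y>t}\nu_y=\sum_{y>v}\nu_y-\Sigma_{k-1-v+t}$. As $t$ runs over $[0,k-1]$ the index of $\Sigma$ runs over $[-1,k-2]$, and $\Sigma_{-1}=\Sigma_{k-1}=0$. Hence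
$$\mathbf B(p)\iff\Sigma_j\ge0\ \text{ for all }r\text{ and all }j. \tag{11}$$
So condition $\mathbf B(p)$, found as an obstruction, is exactly the positivity hypothesis of Lemma 5. The same holds for a unit $c$ in place of $p$.

**Lemma 6.** If $\mathbf B(p)$ holds and ($k\mid d$ or $d<2k$), then for every $r\le d-1$ the partition $\lambda$ satisfies the hypotheses of Lemma 5. If $k\mid d$, then $\mathbf B(c)$ holds for all units $c$ modulo $d$.

*Proof.* *Case $k\mid d$.* Let $c$ be a unit modulo $d$. Then $\mathrm{res}(r_{ci})=\mathrm{res}(ci)$, and $c$ is a unit modulo $k$. The indices $0\le i<uk$ contribute each residue $u$ times to both counts. So $\nu_y=1_\Gamma(y)-1_{y\le v}$ with $\Gamma=\{\mathrm{res}(ci):0\le i\le v\}$, which has $v+1$ distinct elements. In the order of the runners the charges lie first in $\{0,1\}$ (for $y>v$), then in $\{-1,0\}$ (for $y\le v$). So the partial sums first do not decrease and then do not increase, starting and ending at $0$; all are $\ge0$.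 By (11), $\mathbf B(c)$ holds, and the charges lie in $\{-1,0,1\}$.

*Case $k<d<2k$.* Each residue occurs at most twice in $[0,d-1]$. If $r<k$, then $v=r$ and each $y\le v$ occurs once in $[0,r]$, the others not at all. So $\nu_y\in\{0,1,2\}$ for $y>v$ and $\nu_y\in\{-1,0,1\}$ for $y\le v$. If $r\ge k$, then $u=1$, each $y\le v$ occurs twice in $[0,r]$ and each $y>v$ once. So $\nu_y\in\{-2,-1,0\}$ for $y\le v$ and $\nu_y\in\{-1,0,1\}$ for $y>v$. The positivity is (11). $\square$

## 10. Generic equality: Theorem 2(b)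

Let $k\mid d$ or $d<2k$, and assume $\mathbf B(p)$.

**Step 1 ($\bar g_n=g_n\bmod p$ is nonzero for $p$ large in terms of $d,k$).** Let $1\le n\le d$, $r=n-1$. By Lemma 6, Lemma 5 and (10) there is $\mu\vdash|\lambda|$ with parts at most $k$, $\ell(\mu)=D(r)$ and $\chi^\lambda(\mu)\ne0$. So (8) is a nonzero polynomial over $\mathbb Q$. It depends only on $k,d,n$ and $p\bmod d$, so only finitely many such polynomials occur for given $(d,k)$. Choose $N(d,k)\ge N_0$ larger than every prime dividing a numerator or denominator of one of their nonzero coefficients. For $p>N(d,k)$ the polynomial (8) is $p$-integral and nonzero modulo $p$. As $M_i<p$, the $M_i!$ are $p$-adic units. By Section 8, Step 1, the part of $\bar g_n$ of $a_d$-degree $\sum M_i$ is nonzero, so $\bar g_n\ne0$.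

**Step 2 (the open set and the orders of $c_1,\dots,c_d$).** Let $p>N(d,k)$ and let $U$ be the set where $a_da_k\prod_{n=1}^d\bar g_n\ne0$. It is open, nonempty, and depends only on $p,d,k$. Let $f$ have its coefficient vector in $\mathbb F_q^{k+1}\cap U$. By (7) and $\mathbf B(p)$, $\mathrm{ord}\,F_n\ge P(n)$. The coefficient of $\pi^{P(n)}$ in $F_n$ is $g_n(\hat a_1,\dots,\hat a_k,\hat a_d)\in\mathbb Z_q$, which reduces to $\bar g_n(a_1,\dots,a_k,a_d)\ne0$, so it is a unit. By (5), Lemma 1 applies with $L=P(n)$, and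
$$c_n=\pi^{bP(n)}\cdot(\text{a unit of }\mathbb Z_p+O(\pi))\qquad(1\le n\le d),$$
the unit being $(-1)^n$ times the norm of $g_n(\hat a)$.

**Step 3 (specialize at a root of unity).** We control the slopes beyond $d$ through a classical $L$-function. Put $T=\zeta_p-1$ with $\zeta_p$ a primitive $p$-th root of unity, and let $\pi_1$ be the image of $\pi$. Normalize the valuation on $\mathbb Q_p(\zeta_p)$ by $\mathrm{ord}(\zeta_p-1)=1$. Then $\mathrm{ord}(\pi_1)=1$, $\mathrm{ord}(p)=p-1$ and $\mathrm{ord}(q)=b(p-1)$. Let $Q$ be the Newton polygon of $C_f(s,\zeta_p-1)$. Since $c_n\in\mathbb Z_p[[T]]$, its specialized order is at least $\mathrm{ord}\,c_n$. With (3),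
$$Q\ \ge\ T\text{-adic NP}\ \ge\ bP .$$
By Step 2 the specialized order of $c_n$ is exactly $bP(n)$ for $0\le n\le d$. Since $Q$ is convex and lies below these points, $Q=bP$ on $[0,d]$. So the first $d$ slopes of $Q$ are $b\varpi(0),\dots,b\varpi(d-1)$, all smaller than $b\varpi(d)=b(\varpi(0)+p-1)=b(p-1)$. Since $Q(d)=bP(d)$ and $Q\ge bP$, all later slopes are at least $b\varpi(d)=b(p-1)$.

**Step 4 (all slopes of $Q$).** Let $L(s)=\exp(\sum_lS_f(l,\zeta_p-1)s^l/l)$. From $-(q^l-1)^{-1}=\sum_{j\ge0}q^{jl}$ we get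
$$C_f(s,\zeta_p-1)=\prod_{j\ge0}L(q^js).$$
Here $S_f(l,\zeta_p-1)=\sum_{x\in\mathbb F_{q^l}^\times}\zeta_p^{Tr(\bar f(x))}$, with $\bar f=\sum a_ix^i$ and the trace from $\mathbb F_{q^l}$ to $\mathbb F_p$. By Weil's theorem, since $p\nmid d$, the $L$-function of the corresponding sums over all of $\mathbb A^1$ is a polynomial of degree $d-1$ with coefficients in $\mathbb Z[\zeta_p]$. The point $x=0$ contributes $1$ for each $l$, as $f$ has no constant term, so $L(s)$ is $(1-s)$ times that polynomial. Thus $L$ is a polynomial of degree $d$ with coefficients in $\mathbb Z[\zeta_p]$ and constant term $1$. Let $\alpha_1,\dots,\alpha_d\ge0$ be its slopes.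

The slopes of $C_f(s,\zeta_p-1)$ are the numbers $\alpha_i+jb(p-1)$, $j\ge0$, with multiplicity: up to any given slope only finitely many factors matter. By Step 3 exactly $d$ of them are smaller than $b(p-1)$. Those have $j=0$, so they are all of $\alpha_1,\dots,\alpha_d$. Hence $\{\alpha_i\}=\{b\varpi(0),\dots,b\varpi(d-1)\}$. Since $b\varpi(a)+jb(p-1)=b\varpi(a+jd)$, $Q=bP$ everywhere. From $bP\le T$-adic NP $\le Q=bP$ the $T$-adic NP is $bP$. $\blacksquare$

## 11. The criterion modulo $d$: Theorem 2(c)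

**Step 1 ($\mathbf S(d,k)$ is equivalent to $\mathbf B(c)$ for all units $c$).** If $\mathbf B(c)$ fails for a unit $c$, Dirichlet's theorem gives infinitely many primes $p\equiv c\pmod d$. For those with $p>N_0$, part (a) shows that equality holds for no $q$ and $f$, and as in the proof of Theorem 1 no $U$ exists. So $\mathbf S(d,k)$ is false. Conversely, let $\mathbf B(c)$ hold for all units. If $d\ge2k$, then $k\mid d$, by Lemma 4 if $d>2k$ and trivially if $d=2k$, and (b) applies. If $d<2k$, (b) applies directly.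

**Step 2 ($d\ge2k$).** If $k\mid d$, all $\mathbf B(c)$ hold by Lemma 6. If $k\nmid d$, then $d>2k$ and some $\mathbf B(c)$ fails by Lemma 4. So $\mathbf S(d,k)$ is true if and only if $k\mid d$.

**Step 3 ($k<d<2k$, rows $r<k$).** We show that for each unit $c$, $\mathbf B(c)$ is equivalent to (2) for that $c$. Let $r<k$, so $u=0$, $v=r$. For $t\ge v$ the inequality in $\mathbf B$ says $\sum_{v<y\le t}\nu_y\ge0$, which is true because no $i\le r$ has residue $>r$, so $\nu_y\ge0$ there. For $t<v$ it says $\sum_{t<y\le r}\nu_y\le0$, that is, $\#\{0\le i\le r:t<\mathrm{res}(r_{ci})\le r\}\le r-t$. As $i=0$ has residue $0$ and never counts, this is exactly (2).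

**Step 4 (rows $r\ge k$ follow from (2)).** Let $\delta=d-k<k$ and $r=k+v$, $0\le v\le\delta-1$. Each $y\le v$ occurs twice in $[0,r]$, so $\nu_y\le0$ for $y\le v$. For $t\le v$ the inequality in $\mathbf B$ says $\sum_{t<y\le v}\nu_y\le0$, which holds. For $t>v$ we need $\sum_{v<y\le t}\nu_y\ge0$.

Put $r'=d-1-r=\delta-1-v<k$. The complement of $\{r_{ci}:0\le i\le r\}$ in $[0,d-1]$ is $\{r_{ci}:r<i\le d-1\}=\{r_{-ci'}:1\le i'\le r'\}$, with $i'=d-i$. The residue $y$ occurs $1+1_{y<\delta}$ times in $[0,d-1]$, and for $y>v$ once in $[0,r]$. So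
$$\sum_{v<y\le t}\nu_y=\min(t,\delta-1)-v-\#\{1\le i'\le r':v<\mathrm{res}(r_{-ci'})\le t\}.$$
If $t\ge\delta-1$, this is at least $r'-r'=0$. Let $t\le\delta-2$ and let $i'$ be counted, with $\mathrm{res}(r_{-ci'})=y\in(v,t]$. Then $r_{-ci'}\in\{y,k+y\}$, so $r_{ci'}=d-r_{-ci'}\in\{k+\delta-y,\delta-y\}$. Since $2\le\delta-y\le\delta-1<k$, its residue is $\delta-y$. With $t'=\delta-1-t$ we have $\delta-y\in[\delta-t,\delta-1-v]=[t'+1,r']$, and $0\le t'<r'<k$. By (2) for $(t',r')$ the number of such $i'$ is at most $r'-t'=t-v$. So the sum is at least $(t-v)-(t-v)=0$. This proves (c). $\blacksquare$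

## 12. The families $k=d-1,\ d-2,\ d-3$: Theorem 2(d)

**Step 1 (general remarks on (2), and $k=d-1,d-2$).** Put $\delta=d-k$. The pairs with $\delta\le2$ and $d\ge2k$ are $(2,1),(3,1),(4,2)$. In all of them $k\mid d$, so $\mathbf S$ is true. For $d<2k$ use (2). For $t=0$ it holds, since at most $r$ indices are counted. Let $t\ge1$, so $r\ge2$. A residue $y\ge\delta$ has only one representative in $[0,d-1]$, and the numbers $r_{ci}$, $1\le i\le r$, are distinct. So whenever all residues $y>t$ are $\ge\delta$, at most $r-t$ indices are counted. For $\delta\le2$ this covers all $t\ge1$. So $\mathbf S(d,d-1)$ and $\mathbf S(d,d-2)$ are true.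

**Step 2 ($k=d-3$: reduction to one shape of set).** For $d=4$ and $d=6$ we have $k=1$ and $k=3$, and $k\mid d$, so $\mathbf S$ is true. For $d=5$ it is false by Theorem 1. Let $d\ge7$, so $d<2k$. For $t\ge2$ (2) holds by Step 1, as $\delta=3$. For $t=1$ the elements of $[0,d-1]$ with residue in $(1,r]$ are $2,\dots,r$ and $k+2=d-1$, which are $r$ elements. So (2) fails for $(c,1,r)$ exactly when all $r$ numbers $r_{ci}$, $1\le i\le r$, lie in this set and hence fill it. Adding $i=0$ and working in $\mathbb Z/d$, (2) fails for some $(c,t,r)$ if and only if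
$$\mathcal A:=\{ci:0\le i\le r\}=\{-1,0,2,3,\dots,r\}\quad\text{for some unit }c\text{ and some }2\le r\le d-4. \tag{12}$$

**Step 3 (such $c$ satisfies $c^{-1}=\pm2$).** Suppose (12). From the right side, $\mathcal A+1=\{0,1,3,\dots,r+1\}$, and since $r\le d-4$, $(\mathcal A+1)\setminus\mathcal A=\{1,r+1\}$ has two elements. From the left side, with $g=c^{-1}\in[1,d-1]$ and $m=r+1$, $\mathcal A=c\cdot[0,m-1]$ and $\mathcal A+1=c\cdot[g,g+m-1]$. We count $x\in[0,m-1]$ with $x+g\bmod d\notin[0,m-1]$. If $x+g\ge d$, then $x+g-d<x\le m-1$, so $x+g$ lands inside. So the count is the number of $x\in[0,m-1]$ with $m\le x+g\le d-1$, which is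
$$\min(m,d-g)-\max(0,m-g)=\min(m,d-g)+\min(0,g-m)=\min(g,\,d-g,\,m,\,d-m).$$
(This formula is nonnegative, so it is the count.) Here $m\ge3$ and $d-m\ge3$, and the value is $2$. So $\min(g,d-g)=2$, that is, $c^{-1}=\pm2$ in $\mathbb Z/d$.

**Step 4 (only $d=7$ survives).** If $c^{-1}=2$, then $1=c\cdot2\in\mathcal A$ since $2\le r$, contradicting (12). So $c^{-1}=-2$, and $x\in\mathcal A$ if and only if $-2x\bmod d\in[0,r]$. As $2\in\mathcal A$, $-4\bmod d=d-4\le r$, so $r=d-4$. Then the complement of $\mathcal A$ is $\{1,-3,-2\}$, and multiplication by $-2$ maps it onto the complement $\{-3,-2,-1\}$ of $[0,r]$. Since $1\mapsto-2$, we get $\{6,4\}=\{-3,-1\}$ in $\mathbb Z/d$. Either $4\equiv-1$, so $d=5$, which is excluded, or $4\equiv-3$ and $6\equiv-1$, so $d=7$.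

Conversely, let $d=7$, $k=4$, $c=3$, $r=3$. The multiples $0,3,6,9$ of $3$ modulo $7$ are $0,3,6,2$, so $\mathcal A=\{0,3,6,2\}=\{-1,0,2,3\}$ and (12) holds. So (2) fails (for $c=3$, $t=1$, $r=3$, where $3$ indices are counted against the bound $2$), and $\mathbf S(7,4)$ is false. Hence for $k=d-3$ the assertion $\mathbf S(d,k)$ is true if and only if $d\notin\{5,7\}$. $\blacksquare$
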